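# Counting weights against conjugacy classes: two inequalities for fusion systems, and wreath products that break them

Throughout, $p$ is a prime and $k$ is an algebraically closed field of characteristic $p$. All groups are finite and all modules are finitely generated. For a group $X$ we write $k(X)$ for its number of conjugacy classes (the letter $k$ without an argument is the field), $X'=[X,X]$, and $\mathrm{Irr}(X)$ for the set of complex irreducible characters. If $N\le X$ and $\theta\in\mathrm{Irr}(N)$, then $\mathrm{Irr}(X|\theta)$ is the set of $\chi\in\mathrm{Irr}(X)$ such that $\theta$ is a constituent of the restriction $\chi_N$. Induced characters are written $\theta^X$.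

## 1. Twisted group algebras and their projective simple modules

**Definition 1.1.** Let $H$ be a group and $\beta\in H^2(H,k^\times)$, represented by a cocycle $b$. The twisted group algebra $k_\beta H$ has a $k$-basis $\{\hat h: h\in H\}$ with $\hat h\hat g=b(h,g)\widehat{hg}$. Up to isomorphism it depends only on $\beta$. We write $z(k_\beta H)$ for the number of isomorphism classes of simple $k_\beta H$-modules that are projective.

If $p\nmid|H|$, Maschke's averaging argument works in $k_\beta H$, so the algebra is semisimple and $z(k_\beta H)$ is just the number of simple modules. In particular $z(k_\beta H)\ge1$ in that case.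

**Example 1.2.**

- Let $p$ be odd and $H=C_2\times C_2$. The algebra generated by $u,v$ with $u^2=v^2=1$ and $uv=-vu$ is a twisted group algebra $k_\beta H$. Sending $u$ to $\mathrm{diag}(1,-1)$ and $v$ to the swap of two coordinates identifies it with $M_2(k)$. So $z(k_\beta H)=1$, while $z(kH)=4$, and therefore $\beta\neq0$.
- Let $p=2$ and $H=S_3$. The simple $kH$-modules are the trivial module and the two-dimensional module induced from a nontrivial character of $C_3$. The second is induced from a projective module, so it is projective. The first is not, because a projective module is free over $kC_2$ and so has even dimension. Thus $z(kS_3)=1$.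
- If $D\ne1$ is a $p$-group, the only simple $kD$-module is trivial, and projective modules have dimension divisible by $|D|$. So $z(kD)=0$.

## 2. Fusion systems, centric subgroups, compatible families

**Definition 2.1.** A fusion system $\mathcal F$ on a $p$-group $S$ is a category whose objects are the subgroups of $S$ and whose morphisms are injective homomorphisms. It contains all maps induced by conjugation in $S$, and every morphism $\varphi:P\to P'$ is the composite of an isomorphism $P\to\varphi(P)$ of $\mathcal F$ (its inverse also lying in $\mathcal F$) and an inclusion. A subgroup $P$ is *fully normalized* (*fully centralized*) if $|N_S(P)|$ (respectively $|C_S(P)|$) is maximal among the $\mathcal F$-conjugates of $P$. The system is *saturated* if the following hold.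

1. If $P$ is fully normalized, then $P$ is fully centralized and $\mathrm{Aut}_S(P)$ is a Sylow $p$-subgroup of $\mathrm{Aut}_{\mathcal F}(P)$.
2. If $\varphi:P\to S$ is in $\mathcal F$ and $\varphi(P)$ is fully centralized, then $\varphi$ extends in $\mathcal F$ to the group $N_\varphi=\{g\in N_S(P):\varphi c_g\varphi^{-1}\in\mathrm{Aut}_S(\varphi(P))\}$.

Note that $C_S(P)\le N_\varphi$. Since $S$ is fully normalized, $\mathrm{Inn}(S)$ is a Sylow $p$-subgroup of $\mathrm{Aut}_{\mathcal F}(S)$, so $\mathrm{Out}_{\mathcal F}(S)=\mathrm{Aut}_{\mathcal F}(S)/\mathrm{Inn}(S)$ is a $p'$-group.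

**Example 2.2.** Let $G$ be a group and $S\in\mathrm{Syl}_p(G)$. The system $\mathcal F_S(G)$, whose morphisms are all conjugation maps $c_g:P\to P'$ with $g\in G$, is saturated. Elements of $S$ are $\mathcal F$-conjugate iff they are $G$-conjugate, $\mathrm{Aut}_{\mathcal F}(Q)=N_G(Q)/C_G(Q)$, and $\mathrm{Out}_{\mathcal F}(Q)=N_G(Q)/QC_G(Q)$. We write $\mathcal F_1=\mathcal F_{Q_8}(SL_2(3))$, where $p=2$ and $SL_2(3)=Q_8\rtimes C_3$, with $C_3$ permuting $i,j,k$ cyclically up to sign.

**Definition 2.3.** A subgroup $Q\le S$ is *$\mathcal F$-centric* if $C_S(Q')\le Q'$ for every $\mathcal F$-conjugate $Q'$ of $Q$. The set of these is $\mathcal F^c$, and $\mathcal F^c/\mathcal F$ is the set of conjugacy classes. For $Q\in\mathcal F^c$ put $\mathrm{Out}_{\mathcal F}(Q)=\mathrm{Aut}_{\mathcal F}(Q)/\mathrm{Inn}(Q)$.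

**Example 2.4.** In $\mathcal F_1$ the centric subgroups are $Q_8$ and the three cyclic groups of order $4$, which are all conjugate. We have $\mathrm{Out}_{\mathcal F_1}(Q_8)\cong C_3$. Since $\langle i\rangle$ has three conjugates in $SL_2(3)$, its normalizer there is $Q_8$. It is its own centralizer, so $\mathrm{Out}_{\mathcal F_1}(\langle i\rangle)\cong C_2$.

Since $\mathrm{Inn}(Q)$ is a $p$-group and $k^\times$ has no $p$-torsion, inflation gives $H^2(\mathrm{Out}_{\mathcal F}(Q),k^\times)\cong H^2(\mathrm{Aut}_{\mathcal F}(Q),k^\times)$. We use this identification freely.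

**Definition 2.5.** An *$\mathcal F$-compatible family* is a family $\alpha=(\alpha_Q)_{Q\in\mathcal F^c}$ with $\alpha_Q\in H^2(\mathrm{Out}_{\mathcal F}(Q),k^\times)$ such that:

1. for every isomorphism $\varphi:Q\to Q'$ in $\mathcal F$ between centric subgroups, the isomorphism $\psi\mapsto\varphi\psi\varphi^{-1}$ from $\mathrm{Aut}_{\mathcal F}(Q)$ to $\mathrm{Aut}_{\mathcal F}(Q')$ pulls $\alpha_{Q'}$ back to $\alpha_Q$;
2. for $Q\le R$ in $\mathcal F^c$, with $A=\{\psi\in\mathrm{Aut}_{\mathcal F}(R):\psi(Q)=Q\}$ and $\rho:A\to\mathrm{Aut}_{\mathcal F}(Q)$ the restriction map, $\mathrm{res}^{\mathrm{Aut}_{\mathcal F}(R)}_A(\alpha_R)=\rho^*(\alpha_Q)$ in $H^2(A,k^\times)$.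

Equivalently, $\alpha$ is an element of $\varprojlim_{[S(\mathcal F^c)]}\mathcal A^2_{\mathcal F}$, where the functor sends a chain $\sigma$ of centric subgroups to $H^2(\mathrm{Aut}_{\mathcal F}(\sigma),k^\times)$. The Külshammer–Puig classes of a block with defect group $S$ and fusion system $\mathcal F$ form such a family. The family $\alpha=0$ is always compatible.

**Example 2.6.** Let $p=3$, $S=C_3\times C_3$, and let $E=C_2\times C_2$ act on $S$ by independent sign changes of the two coordinates. Let $\mathcal F_2=\mathcal F_S(S\rtimes E)$. As $S$ is abelian, every subgroup has centralizer $S$ in $S$, so $\mathcal F_2^c=\{S\}$ and $\mathrm{Out}_{\mathcal F_2}(S)=E$. Condition 2 is empty of content, and condition 1 holds because inner automorphisms act trivially on cohomology. So every class in $H^2(E,k^\times)$ is a compatible family. By Example 1.2 there is a nonzero one, with twisted group algebra $M_2(k)$.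

**Definition 2.7.** Let $x\in S$ with $\langle x\rangle$ fully $\mathcal F$-centralized. The *centralizer fusion system* $C_{\mathcal F}(x)$ on $C_S(x)$ has as morphisms $P\to P'$ those $\varphi\in\mathrm{Hom}_{\mathcal F}(P,P')$ that extend to some $\psi\in\mathrm{Hom}_{\mathcal F}(P\langle x\rangle,P'\langle x\rangle)$ with $\psi(x)=x$. It is saturated (a textbook fact).

**Lemma 2.8.** Every $C_{\mathcal F}(x)$-centric subgroup $Q$ of $C_S(x)$ contains $x$ and is $\mathcal F$-centric.

*Proof.* The element $x$ is central in $C_S(x)$, so it lies in $C_{C_S(x)}(Q)\le Q$. Let $\varphi:Q\to Q'$ be an isomorphism in $\mathcal F$ and $y=\varphi(x)$; then $Q'\le C_S(y)$. Since $\langle x\rangle$ is fully centralized, the map $\langle y\rangle\to\langle x\rangle$, $y\mapsto x$, extends to $\psi:C_S(y)\to C_S(x)$ in $\mathcal F$. Put $Q''=\psi(Q')$. The map $\psi\varphi:Q\to Q''$ fixes $x$, so it lies in $C_{\mathcal F}(x)$ and $C_{C_S(x)}(Q'')\le Q''$. Now $C_S(Q')\le C_S(y)$ and $\psi(C_S(Q'))\le C_{C_S(x)}(Q'')\le Q''=\psi(Q')$. Hence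 $C_S(Q')\le Q'$. $\square$

Both $\mathrm{Aut}_{C_{\mathcal F}(x)}(Q)$ and $\mathrm{Aut}_{\mathcal F}(Q)$ contain $\mathrm{Inn}(Q)$, so $\mathrm{Out}_{C_{\mathcal F}(x)}(Q)\le\mathrm{Out}_{\mathcal F}(Q)$. The classes $(\alpha_x)_Q=\mathrm{res}(\alpha_Q)\in H^2(\mathrm{Out}_{C_{\mathcal F}(x)}(Q),k^\times)$ form a $C_{\mathcal F}(x)$-compatible family $\alpha_x$, because conditions 1 and 2 restrict. If $\alpha=0$ then $\alpha_x=0$.

**Lemma 2.9.** Let $\mathcal F=\mathcal F_S(G)$ and $x\in S$ with $C_S(x)\in\mathrm{Syl}_p(C_G(x))$. Then $\langle x\rangle$ is fully centralized and $C_{\mathcal F}(x)=\mathcal F_{C_S(x)}(C_G(x))$.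

*Proof.* If $y\in S$ is $G$-conjugate to $x$, then $C_S(y)$ is a $p$-subgroup of $C_G(y)\cong C_G(x)$, so $|C_S(y)|\le|C_S(x)|$. A morphism of $\mathcal F$ that extends to a conjugation map $c_g$ fixing $x$ has $g\in C_G(x)$, and conversely. $\square$

**Example 2.10.** In $\mathcal F_1$ we have $C_{\mathcal F_1}(\pm1)=\mathcal F_1$, and $C_{\mathcal F_1}(i)=\mathcal F_{\langle i\rangle}(\langle i\rangle)$, because $C_{SL_2(3)}(i)=\langle i\rangle$.

## 3. The numbers $\mathbf w$, $\mathbf m$ and $\mathbf k$

Let $\mathcal F$ be saturated on $S$ and $\alpha$ an $\mathcal F$-compatible family.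

**Definition 3.1.**
$$\mathbf w(\mathcal F,\alpha)=\sum_{Q\in\mathcal F^c/\mathcal F}z\big(k_{\alpha_Q}\mathrm{Out}_{\mathcal F}(Q)\big).$$

**Example 3.2.** For $\mathcal F_1$ the class of $Q_8$ contributes $z(kC_3)=3$ and the class of $\langle i\rangle$ contributes $z(kC_2)=0$. So $\mathbf w(\mathcal F_1,0)=3$. For $\mathcal F_2$ we get $\mathbf w(\mathcal F_2,0)=4$, and $\mathbf w(\mathcal F_2,\alpha)=1$ for the nonzero $\alpha$ of Example 2.6.

**Definition 3.3.** For $Q\in\mathcal F^c$ let $\mathcal N_Q$ be the set of chains $\sigma=(1=X_0<X_1<\dots<X_m)$ of $p$-subgroups of $\mathrm{Out}_{\mathcal F}(Q)$ with $X_i\trianglelefteq X_m$ for all $i$; put $|\sigma|=m$. The group $\mathrm{Out}_{\mathcal F}(Q)$ acts on $\mathcal N_Q$ by conjugation and on $\mathrm{Irr}(Q)$. Let $I(\sigma)$ be the stabilizer of $\sigma$, and $I(\sigma,\mu)$ the stabilizer of $\mu\in\mathrm{Irr}(Q)$ in $I(\sigma)$. The character $\mu$ has *defect* $d$ if $|Q|/\mu(1)=p^d$, and $\mathrm{Irr}^d(Q)$ is the set of these. With $\alpha$ denoting the restriction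 of $\alpha_Q$,
$$\mathbf w(Q,\sigma,\alpha,d)=\sum_{\mu\in\mathrm{Irr}^d(Q)/I(\sigma)}z\big(k_\alpha I(\sigma,\mu)\big),\qquad \mathbf m(\mathcal F,\alpha,d)=\sum_{Q\in\mathcal F^c/\mathcal F}\ \sum_{\sigma\in\mathcal N_Q/\mathrm{Out}_{\mathcal F}(Q)}(-1)^{|\sigma|}\mathbf w(Q,\sigma,\alpha,d).$$

**Lemma 3.4.** Let $|S|=p^d$. Then
$$\mathbf m(\mathcal F,\alpha,d)=\sum_{\mu\in\mathrm{Irr}(S/S')/\mathrm{Out}_{\mathcal F}(S)}z\big(k_{\alpha}\mathrm{Out}_{\mathcal F}(S)_\mu\big)>0,$$
and also $\mathbf w(\mathcal F,\alpha)>0$.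

*Proof.* If $Q<S$ then $|Q|/\mu(1)\le|Q|<p^d$, so only $Q=S$ has characters of defect $d$, and these are the linear characters, that is, the members of $\mathrm{Irr}(S/S')$. As $\mathrm{Out}_{\mathcal F}(S)$ is a $p'$-group, the only chain for $Q=S$ is the one of length $0$. Each term is positive by the remark after Definition 1.1. Likewise the term $Q=S$ of $\mathbf w(\mathcal F,\alpha)$ is positive and the others are nonnegative. $\square$

**Example 3.5.** For $\mathcal F_1$ and $d=3$: the four linear characters of $Q_8$ form a fixed point and one regular orbit under $C_3$, so $\mathbf m(\mathcal F_1,0,3)=3+1=4$. To see chains at work take $d=2$. The degree $2$ character of $Q_8$ contributes $z(kC_3)=3$. For $Q=\langle i\rangle$ there are the chains $(1)$ and $(1<C_2)$, both with stabilizer $C_2$. The group $C_2$ inverts the four characters of $\langle i\rangle$; the two fixed ones contribute $z(kC_2)=0$ and the orbit of length two contributes $1$. So the two chains contribute $1$ and $-1$, and $\mathbf m(\mathcal F_1,0,2)=3$.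

For $\mathcal F_2$ and $d=2$: the nine characters of $S$ form one fixed point, two orbits of length $2$ with stabilizer $C_2$, and one regular orbit. For $\alpha=0$ this gives $\mathbf m=4+2+2+1=9$. For the nonzero $\alpha$ it gives $1+2+2+1=6$, because $H^2(C_2,k^\times)=k^\times/(k^\times)^2=0$.

**Definition 3.6.**
$$\mathbf k(\mathcal F,\alpha)=\sum_x\mathbf w(C_{\mathcal F}(x),\alpha_x),$$
where $x$ runs over representatives of the $\mathcal F$-classes of elements of $S$, chosen with $\langle x\rangle$ fully centralized.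

The choice does not matter. If $x$ and $x'$ are conjugate and both are fully centralized, the map $x\mapsto x'$ extends to an isomorphism $C_S(x)\to C_S(x')$ in $\mathcal F$. Conjugation by it carries $C_{\mathcal F}(x)$ to $C_{\mathcal F}(x')$ and, by condition 1, $\alpha_x$ to $\alpha_{x'}$.

**Example 3.7.** In $\mathcal F_1$ the classes of elements are $\{1\}$, $\{-1\}$ and the six elements of order $4$. By Example 2.10 they contribute $3,3,1$, so $\mathbf k(\mathcal F_1,0)=7$. In $\mathcal F_2$, for each $x\in S$ we have $C_S(x)=S$, and $C_{\mathcal F_2}(x)$ has the single centric subgroup $S$ with outer automorphism group $E_x$. The orbits of $E$ on elements have the same stabilizers as those on characters, so $\mathbf k(\mathcal F_2,0)=9$ and $\mathbf k(\mathcal F_2,\alpha)=6$ for the nonzero $\alpha$.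

## 4. Is $\mathbf k/\mathbf m$ bounded by $k([S,S])$, and $\mathbf k/\mathbf w$ by $k(S)$?

The following conjecture comes from Radha Kessar, Markus Linckelmann, Justin Lynd and Jason Semeraro, "Weight conjectures for fusion systems", arXiv:1810.01453 (2018).

**Conjecture.** Let $\mathcal F$ be a saturated fusion system on a finite $p$-group $S$ of order $p^d$ and let $\alpha$ be an $\mathcal F$-compatible family. Then

- (1) $\mathbf k(\mathcal F,\alpha)/\mathbf m(\mathcal F,\alpha,d)$ is at most the number of conjugacy classes of $[S,S]$;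
- (2) $\mathbf k(\mathcal F,\alpha)/\mathbf w(\mathcal F,\alpha)$ is at most the number of conjugacy classes of $S$.

The question is whether this is true. Our examples agree with it. For $\mathcal F_1$ we have $7/4\le2=k(C_2)$ and $7/3\le5=k(Q_8)$. For $\mathcal F_2$ we have $9/9=1$ and $9/4\le9$ when $\alpha=0$, and $6/6=1$ and $6/1\le9$ for the nonzero $\alpha$. Nevertheless the conjecture is false, in both parts, and the following three theorems are the subject of these notes.

**Theorem 1.** Let $p$ be a prime and $s=p^a$, $a\ge1$. There is a finite solvable group $G$ with Sylow $p$-subgroup $S$, $|S|=p^d$, such that $\mathcal F=\mathcal F_S(G)$ satisfies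
$$\frac{\mathbf k(\mathcal F,0)}{\mathbf m(\mathcal F,0,d)\,k(S')}\ \ge\ \frac1{4p^3s^2}\Big(\frac{p^2+2p-1}{p^2+p-1}\Big)^{s}.$$
The right side tends to $\infty$ with $a$, so (1) fails for every $p$. For $p=2$, $s=32$, $G=SL_2(3)\wr C_{32}$ it exceeds $1.4$.

**Theorem 2.** Let $p=2$, $s=2^a$ with $a\ge0$, and let $o(1)=2$, $o(2s)=o(s)(o(s)+1)/2$. There is a finite solvable group $L$ with Sylow $2$-subgroup $S$, $|S|=2^d$, such that $\mathcal F=\mathcal F_S(L)$ satisfies $\mathbf w(\mathcal F,0)=o(s)$ and
$$\frac{\mathbf k(\mathcal F,0)}{\mathbf w(\mathcal F,0)\,k(S)}\ge(1-\epsilon_s)\frac{(7/5)^s}{o(s)},\qquad \frac{\mathbf k(\mathcal F,0)}{\mathbf m(\mathcal F,0,d)\,k(S')}\ge(1-\epsilon_s)\frac{(7/5)^s}{16s^2},$$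
with $\epsilon_s\to0$ and $\epsilon_{32}<2^{-50}$. For $s=32$ these ratios are $>1.7$ and $>2.8$. Both are unbounded as $a\to\infty$.

**Theorem 3.** If $S\trianglelefteq\mathcal F$ (in particular if $S$ is abelian), then (1) and (2) hold for every $\mathcal F$-compatible family $\alpha$.

Here $S\trianglelefteq\mathcal F$ means that every morphism of $\mathcal F$ is a restriction of an element of $\mathrm{Aut}_{\mathcal F}(S)$; both $\mathcal F_1$ and $\mathcal F_2$ are of this kind. Whether (2) can fail for odd $p$ is not settled here, and it is not needed to refute the conjecture.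

## 5. Tools: characters of subgroups, and the effect of a normal $p$-subgroup

**Lemma 5.1.** Let $A\le B$ be finite groups. Then $k(A)\le[B:A]\,k(B)$ and $k(B)\le[B:A]\,k(A)$. More generally than the first inequality, if $Z\le A$ is central in $B$ and $\zeta\in\mathrm{Irr}(Z)$, then $|\mathrm{Irr}(A|\zeta)|\le[B:A]\,|\mathrm{Irr}(B|\zeta)|$.

*Proof.* Each $\psi\in\mathrm{Irr}(A|\zeta)$ is a constituent of $\chi_A$ for some $\chi\in\mathrm{Irr}(B)$. As $Z$ is central in $B$, $\chi_Z$ is a multiple of one linear character, which must be $\zeta$; so $\chi\in\mathrm{Irr}(B|\zeta)$. For any constituent $\psi$ of $\chi_A$, reciprocity says that $\chi$ is a constituent of $\psi^B$, so $\psi(1)\ge\chi(1)/[B:A]$. Hence $\chi_A$ has at most $[B:A]$ distinct constituents, which gives the last inequality, and $Z=1$ gives the first. For the second, each $\chi\in\mathrm{Irr}(B)$ is a constituent of some $\psi^B$ with $\psi\in\mathrm{Irr}(A)$. All constituents of $\psi^B$ have degree at least $\psi(1)$, and $\psi^B(1)=[B:A]\psi(1)$, so $\psi^B$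 has at most $[B:A]$ distinct constituents. $\square$

**Lemma 5.2.** Let $A$ be abelian and $M\rtimes T$ any semidirect product of finite groups.

- For a group $Y$ acting on $A$, $k(A\rtimes Y)=\sum_{\lambda\in\mathrm{Irr}(A)/Y}k(Y_\lambda)$.
- $(M\rtimes T)/(M\rtimes T)'\cong (M/M'[M,T])\times T/T'$. In particular, if $T$ is transitive on $s$ points, $(X\wr T)/(X\wr T)'\cong X/X'\times T/T'$.

*Proof.* Each $\lambda\in\mathrm{Irr}(A)$ is linear and extends to $A\rtimes Y_\lambda$ by $ay\mapsto\lambda(a)$. By Gallagher's theorem the characters of $A\rtimes Y_\lambda$ over $\lambda$ correspond to $\mathrm{Irr}(Y_\lambda)$, and by the Clifford correspondence they induce bijectively to the characters of $A\rtimes Y$ over $\lambda$. This is the first claim. For the second, $(M\rtimes T)'$ is $M'[M,T]$ extended by $T'$. If $M=X^s$, then $M/M'=(X/X')^s$, and by transitivity the image of $[M,T]$ is the kernel of the product map $(X/X')^s\to X/X'$. $\square$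

**Lemma 5.3.** If a finite group $H$ has a normal $p$-subgroup $D\ne1$, then $z(k_\beta H)=0$ for every $\beta$.

*Proof.* The map $t\mapsto t^p$ is bijective on $k^\times$, so $H^2(D,k^\times)=0$ and $k_\beta D\cong kD$ is local. Let $M$ be a simple $k_\beta H$-module. If $U\le M$ is a simple $k_\beta D$-submodule, so is $\hat hU$ for each $h\in H$, and the sum of these is all of $M$. So $M$ restricts to a sum of copies of the trivial $kD$-module. If $M$ were also projective, its restriction would be a nonzero free $kD$-module, since $k_\beta H$ is free over $k_\beta D$ and $kD$ is local. But a nonzero free $kD$-module is not semisimple, as $kD$ has nonzero radical. $\square$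

**Lemma 5.4.** Let $\mathcal F=\mathcal F_S(G)$ and let $O\trianglelefteq G$ be a $p$-subgroup. If $Q\le S$ is $\mathcal F$-centric and $z(k_\beta\mathrm{Out}_{\mathcal F}(Q))\ne0$ for some $\beta$, then $O\le Q$.

*Proof.* Note $O\le S$. Suppose $O\not\le Q$. Then $QO$ is a $p$-group properly containing $Q$, so $N_{QO}(Q)=QN_O(Q)>Q$ and $N_O(Q)\not\le Q$. As $O\trianglelefteq G$, $N_O(Q)\trianglelefteq N_G(Q)$, so the image of $N_O(Q)$ in $\mathrm{Out}_{\mathcal F}(Q)=N_G(Q)/QC_G(Q)$ is a normal $p$-subgroup. It is nontrivial: since $N_O(Q)\le S$, Dedekind's law and centricity give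
$$N_O(Q)\cap QC_G(Q)\le S\cap QC_G(Q)=Q\,(S\cap C_G(Q))=QC_S(Q)=Q.$$
This contradicts Lemma 5.3. $\square$

**Lemma 5.5.** Suppose $D$ is a normal Sylow $p$-subgroup of $G$ and $C_G(D)\le D$. Then $\mathbf w(\mathcal F_D(G),0)$ is the number of simple $k[G/D]$-modules.

*Proof.* By Lemma 5.4 with $O=D$ only $Q=D$ contributes, and $\mathrm{Out}_{\mathcal F}(D)=G/DC_G(D)=G/D$ is a $p'$-group. $\square$

## 6. $p$-groups, an analogue of $SL_2(3)$ for each prime, and direct powers

**The case $\mathcal F=\mathcal F_S(S)$.** Let $\alpha=0$. For $Q\in\mathcal F^c$ the group $\mathrm{Out}_{\mathcal F}(Q)=N_S(Q)/Q$ is a $p$-group, nontrivial unless $Q=S$. So $\mathbf w(\mathcal F,0)=1$. Every class of $S$ has a representative $x$ with $\langle x\rangle$ fully centralized, and $C_{\mathcal F}(x)=\mathcal F_{C_S(x)}(C_S(x))$ also has $\mathbf w=1$. Hence $\mathbf k=k(S)$, while $\mathbf m=|S:S'|$ by Lemma 3.4. So (2) is an equality, and (1) says $k(S)\le|S:S'|\,k(S')$, which is Lemma 5.1.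

**The building block.** We now need, for every $p$, a group that plays the role of $SL_2(3)$: a nonabelian group $Q_1$ of order $p^3$ with center $Z$, and a cyclic group $N_1$ of order $p+1$ acting on $Q_1$, trivially on $Z$ and freely on the nontrivial elements of $V:=Q_1/Z$.

For $p=2$ take $Q_8$ and $C_3$, with $Q_8\rtimes C_3=SL_2(3)$. For $p$ odd choose $\delta\in\mathbb F_{p^2}^\times$ with $\delta^{p-1}=-1$ (if $g$ generates $\mathbb F_{p^2}^\times$, then $\delta=g^{(p+1)/2}$ will do) and put $\omega(a,b)=\delta(ab^p-a^pb)$ for $a,b\in\mathbb F_{p^2}$. As $\delta^p=-\delta$, we get $\omega(a,b)^p=-\delta(a^pb-ab^p)=\omega(a,b)$. So $\omega$ is an $\mathbb F_p$-valued alternating $\mathbb F_p$-bilinear form. It is nondegenerate, because for $a\ne0$ the polynomial $ab^p-a^pb$ in $b$ has at most $p<p^2$ roots. Let $Q_1=\mathbb F_{p^2}\times\mathbb F_p$ with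
$$(a,u)(b,v)=\big(a+b,\;u+v+\tfrac12\omega(a,b)\big).$$
The commutator of $(a,u)$ and $(b,v)$ is $(0,\omega(a,b))$, so $Q_1$ is nonabelian with center $Z=\{(0,u)\}$. Let $N_1=\{\zeta\in\mathbb F_{p^2}:\zeta^{p+1}=1\}$ act by $(a,u)\mapsto(\zeta a,u)$. This is an action by automorphisms because $\omega(\zeta a,\zeta b)=\zeta^{p+1}\omega(a,b)=\omega(a,b)$, and it is free on the nonzero elements of $V=\mathbb F_{p^2}$.

Put $K=Q_1\rtimes N_1$. An element of $K$ centralizing $Q_1$ acts trivially on $V$, so it lies in $Q_1$; hence $C_K(Q_1)=Z$. The $Q_1$-classes are the $p$ central elements and the $p^2-1$ nontrivial cosets of $Z$, so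
$$k(Q_1)=p^2+p-1=:k_1 .$$
The $K$-classes of elements $x\in Q_1$, with a *weight* attached to each, are:

- the $p$ central classes, where $C_K(x)=K$; weight $p+1$;
- $(p^2-1)/(p+1)=p-1$ noncentral classes; here $C_K(x)=C_{Q_1}(x)$, because an element of $K$ centralizing $x$ fixes $xZ\ne Z$ and so has trivial image in $N_1$; weight $1$.

The total weight is
$$\kappa:=p(p+1)+(p-1)=p^2+2p-1 .$$
For $p=2$ we have $k_1=5$ and $\kappa=7$. What matters later is that $\kappa>k_1$.

**Lemma 6.1.** Let $x=(x_1,\dots,x_s)\in Q_1^s$. Then $C_{K^s}(x)=D\rtimes E$, where $D=\prod_iC_{Q_1}(x_i)=C_{Q_1^s}(x)$ is a normal Sylow $p$-subgroup containing its centralizer in $DE$, and $E\cong N_1^e$ with $e=\#\{i:x_i\in Z\}$. Consequently $\mathbf w(\mathcal F_D(DE),0)=(p+1)^e$, the product of the weights of the $x_i$. Likewise $\mathbf w(\mathcal F_{R\times D}(R\times DE),0)=(p+1)^e$ for every abelian $p$-group $R$.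

*Proof.* We have $C_{K^s}(x)=\prod_iC_K(x_i)$. The $i$-th factor is $K=Q_1\rtimes N_1$ if $x_i\in Z$ and the $p$-group $C_{Q_1}(x_i)$ otherwise. As $p\nmid p+1$, $D$ is a normal Sylow $p$-subgroup. It contains its centralizer, factor by factor, because $C_K(Q_1)=Z$. So $R\times D$ contains its centralizer $R\times C_{DE}(D)$ in $R\times DE$. By Lemma 5.5 both values of $\mathbf w$ equal the number of simple $kE$-modules, which is $|E|=(p+1)^e$ because $E$ is an abelian $p'$-group. $\square$

**A first attempt: direct powers.** A natural way to look for a violation is to make $\mathbf k$ large by taking powers of $K$. Let $\mathcal F=\mathcal F_{Q_0}(K^s)$ with $Q_0=Q_1^s$, which is a normal Sylow subgroup. For every $x\in Q_0$ the group $C_{Q_0}(x)$ is Sylow in $C_{K^s}(x)$, so Lemma 6.1 gives $\mathbf k(\mathcal F,0)=\kappa^s$. Lemma 5.5 gives $\mathbf w(\mathcal F,0)=(p+1)^s$. By Lemma 3.4 with $\mathrm{Out}_{\mathcal F}(Q_0)=N_1^s$, and since $N_1$ has on $\mathrm{Irr}(V)$ one fixed point and $p-1$ regular orbits (checked in Step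 2 of Section 7), $\mathbf m=(p+1+p-1)^s=(2p)^s$. Finally $k(Q_0)=k_1^s$ and $k(Q_0')=k(Z^s)=p^s$. So
$$\frac{\mathbf k}{\mathbf m\,k(Q_0')}=\Big(\frac{p^2+2p-1}{2p^2}\Big)^s<1,\qquad \frac{\mathbf k}{\mathbf w\,k(Q_0)}=\Big(\frac{\kappa}{(p+1)k_1}\Big)^s<1,$$
the first since $(p-1)^2>0$, the second since $\kappa=k_1+p<k_1+pk_1$. Everything is multiplicative, so nothing is gained. The attempt stops here, but the numbers show what to change. In part (1) the denominator is $(2p)^s\cdot p^s$. If $\mathbf m$ could be brought down from $(2p)^s$ to a polynomial in $s$, then even a rise of $k(S')$ from $p^s$ to about $k_1^s$ would leave a quotient of order $(\kappa/k_1)^s$, and $\kappa>k_1$. A cyclic $p$-group that permutes the $s$ factors does exactly this, and it costs $\mathbf k$ only a factor polynomial in $s$.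

## 7. A cyclic $p$-group permuting the factors: proof of Theorem 1

Let $P$ be cyclic of order $s=p^a$, $a\ge1$, acting regularly on $s$ points. Put
$$G=K\wr P=K^s\rtimes P,\qquad Q_0=Q_1^s\trianglelefteq G,\qquad S=Q_0\rtimes P\in\mathrm{Syl}_p(G),\qquad \mathcal F=\mathcal F_S(G).$$
The group $G$ is solvable, because $K$ and $P$ are.

**Step 1: a lower bound for $\mathbf k$.** The purpose is to find many elements whose centralizers do not notice $P$. The *type* $\tau$ of $x\in Q_0$ is the $s$-tuple of $K$-classes of its entries, and $w(\tau)$ is the product of their weights. The type determines the $K^s$-class of $x$, and the $G$-classes of elements of $Q_0$ correspond to the $P$-orbits of types.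

Suppose $\tau$ has trivial stabilizer in $P$. The image in $P$ of an element of $C_G(x)$ fixes $\tau$, so $C_G(x)\le K^s$. In the notation of Lemma 6.1, $C_G(x)=DE$, and since $S\cap K^s=Q_0$ we get $C_S(x)=C_{Q_0}(x)=D$, a Sylow $p$-subgroup of $C_G(x)$. By Lemmas 2.9 and 6.1, $\mathbf w(C_{\mathcal F}(x),0)=w(\tau)$.

Over all types, $\sum_\tau w(\tau)=\kappa^s$. A type with nontrivial stabilizer is fixed by the unique subgroup of order $p$ of $P$, so it is constant on the $s/p$ orbits, of size $p$, of that subgroup. With $c$ running over the $K$-classes in $Q_1$ and $w(c)\le p+1$, such types contribute in total at most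
$$\Big(\sum_cw(c)^p\Big)^{s/p}\le\big((p+1)^{p-1}\kappa\big)^{s/p}=\kappa^s\Big(\frac{p+1}\kappa\Big)^{(p-1)s/p}\le\tfrac37\kappa^s<\tfrac12\kappa^s .$$
Here $(p+1)/\kappa\le3/7$ because this is the inequality $3p^2-p-10\ge0$, true for $p\ge2$; and $(p-1)s/p\ge1$ because $s\ge p\ge 2$. So the types with trivial stabilizer have total weight at least $\kappa^s/2$. They lie in $P$-orbits of size $s$, each orbit being one $\mathcal F$-class of elements. All terms of $\mathbf k$ are nonnegative, hence
$$\mathbf k(\mathcal F,0)\ge\frac{\kappa^s}{2s}.\tag{7.1}$$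

**Step 2: the value of $\mathbf m$.** The purpose is to see that $\mathbf m$ has become linear in $s$. If $n\in N_1^s$ normalizes $P$ in $G/Q_0=N_1^s\rtimes P$, then $[n,P]\le N_1^s\cap P=1$. So the normalizer of $P$ there is $C_{N_1^s}(P)\times P$, and $C_{N_1^s}(P)=\Delta\cong N_1$ is the diagonal, by transitivity. Hence $N_G(S)=S\Delta$. An element of $G$ with nontrivial image in $P$ moves some factor $Q_1$ to a different factor, so it does not centralize $Q_0$. Thus $C_G(S)\le C_G(Q_0)=C_K(Q_1)^s=Z^s\le S$, and $\mathrm{Out}_{\mathcal F}(S)=N_G(S)/S\cong N_1$.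

By Lemma 5.2, and since $P$ is abelian and transitive, $S'=Q_0'[Q_0,P]\le Q_0$ and $S/S'\cong V\times P$; in particular $[Q_0:S']=|V|=p^2$. The group $N_1=\Delta$ acts trivially on $P$. For $1\ne g\in N_1$ the map $g-1$ on the elementary abelian group $V$ is injective, hence surjective, so $g$ fixes no nontrivial character of $V$. Therefore, among the $p^2s$ characters of $V\times P$, exactly $s$ are fixed by $N_1$ and the other $(p^2-1)s$ lie in $s(p-1)$ regular orbits. By Lemma 3.4,
$$\mathbf m(\mathcal F,0,d)=s\cdot z(kN_1)+s(p-1)\cdot1=s(p+1)+s(p-1)=2ps.\tag{7.2}$$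

**Step 3: the class number of $S'$, and the quotient.** By Lemma 5.1 applied to $S'\le Q_0$, $k(S')\le p^2k(Q_0)=p^2k_1^s$. With (7.1) and (7.2),
$$\frac{\mathbf k(\mathcal F,0)}{\mathbf m(\mathcal F,0,d)\,k(S')}\ge\frac{\kappa^s}{2s}\cdot\frac1{2ps}\cdot\frac1{p^2k_1^s}=\frac1{4p^3s^2}\Big(\frac\kappa{k_1}\Big)^s .$$
Since $\kappa>k_1$, the right side tends to $\infty$ with $a$. For $p=2$, $s=32$ we have $(7/5)^4=3.8416$, $(7/5)^8>14.757$, $(7/5)^{16}>217.7$, so
$$(7/5)^{32}>47000,\tag{7.3}$$
and the bound is at least $47000/(32\cdot1024)=47000/32768>1.4$. This proves Theorem 1. $\square$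

## 8. Weights of an abelian $p'$-group extended by a $p$-group

To attack (2) we must know $\mathbf w$. The following lemma computes it for groups like $G/Q_0$ above.

**Lemma 8.1.** Let $N$ be an abelian $p'$-group, $P$ a $p$-group acting on $N$, and $H=N\rtimes P$. Then $\sum_Uz(k[N_H(U)/U])$, over $p$-subgroups $U$ of $H$ up to conjugacy, equals the number of $P$-orbits on $\hat N=\mathrm{Hom}(N,k^\times)$.

For instance, let $p=2$ and $H=S_3=C_3\rtimes C_2$. The subgroup $U=1$ contributes $z(kS_3)=1$ by Example 1.2, and $U=C_2$ contributes $1$ because $N_H(U)=U$. Inversion on $\hat C_3$ has indeed $2$ orbits.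

*Proof.* **Normalizers.** We may take $U\le P$. Reduction modulo $N$ shows that $H$-conjugate subgroups of $P$ are $P$-conjugate, and that the $P$-component of an element of $N_H(U)$ normalizes $U$. So its $N$-component $n$ also normalizes $U$, and $[n,U]\le N\cap U=1$. Hence $N_H(U)=C_N(U)\rtimes N_P(U)$ and $N_H(U)/U\cong C\rtimes W$ with $C=C_N(U)$ and $W=N_P(U)/U$.

**Projective simple modules of $C\rtimes W$.** Let $\theta\in\hat C$. It extends to $\hat\theta$ on $CW_\theta$, trivial on $W_\theta$. A simple $k[CW_\theta]$-module on which $C$ acts by $\theta$ becomes, after tensoring with $\hat\theta^{-1}$, a simple module of the $p$-group $W_\theta$, which is trivial. So by Clifford theory $k[C\rtimes W]$ has exactly one simple module for each $W$-orbit of $\theta$, namely the module induced from $\hat\theta$, of dimension $[W:W_\theta]$. If it is projective, it is free over $kW$, so $|W|$ divides $[W:W_\theta]$ and $W_\theta=1$. Conversely, if $W_\theta=1$, it is induced from the semisimple algebra $kC$, hence projective. So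 $z(k[N_H(U)/U])$ is the number of $W$-orbits of $\theta\in\hat C$ with $W_\theta=1$.

**Translation to $\hat N$.** By coprime action, $N=C_N(U)\times[N,U]$. The $U$-fixed characters of $N$ are those trivial on $[N,U]$, so restriction is an $N_P(U)$-equivariant bijection $\hat N^U\to\hat C$. For $\theta\in\hat N^U$ we have $U\le P_\theta$, and the stabilizer in $W$ is $N_{P_\theta}(U)/U$. Normalizers grow in $p$-groups, so this is trivial iff $P_\theta=U$. Hence $z(k[N_H(U)/U])$ is the number of $N_P(U)$-orbits on $\{\theta\in\hat N:P_\theta=U\}$, which is the number of $P$-orbits on $\hat N$ whose stabilizers are conjugate to $U$. Sum over $U$. $\square$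

**Why the group of Section 7 does not reach (2).** In that group $G=K\wr P$, Lemma 5.4 with $O=Q_0$ says that only $Q\ge Q_0$ contribute to $\mathbf w$. For these, $C_G(Q)\le C_G(Q_0)\le Q_0\le Q$, so $Q$ is centric and $\mathrm{Out}_{\mathcal F}(Q)=N_G(Q)/Q$. By Lemma 8.1 for $G/Q_0=N_1^s\rtimes P$, $\mathbf w(\mathcal F,0)$ is the number of $P$-orbits on $\hat N_1^{\,s}$, which is at least $(p+1)^s/s$. Moreover $k(S)\ge k_1^s/s$ by Lemma 5.1. So $\mathbf w\,k(S)\ge((p+1)k_1)^s/s^2$. Now $(p+1)k_1=p^3+2p^2-1\ge2\kappa$, because $p^3\ge4p-1$. Hence $\mathbf w\,k(S)\ge2^s\kappa^s/s^2>\kappa^s/(2s)$, and the lower bound (7.1) says nothing against (2). The obstacle is the number of orbits on $\hat N_1^{\,s}$: a $p$-group of order $s$ is too small to leave only a few.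

For $p=2$ one can enlarge the acting $2$-group. Let each $C_3$ be inverted, that is, replace $SL_2(3)$ by $GL_2(3)$, and let a full Sylow $2$-subgroup $P_s$ of $\mathrm{Sym}(s)$ permute the factors. The orbit count then drops to $o(s)$, with $o(32)=26796$, to be compared with $(7/5)^{32}>47000$. But now Step 1 of Section 7 breaks. The $SL_2(3)$-classes in $Q_8$ are $\{1\}$, $\{-1\}$ and the elements of order $4$, and $GL_2(3)$ fixes each of them, so no type has trivial stabilizer in the acting group. For example, $x=1$ had weight $3^s$ in the direct power; here it contributes only $\mathbf w(\mathcal F,0)=o(s)$. What is needed is a normal subgroup that is invisible to $\mathbf w$ but contains elements with trivial stabilizer in the acting $2$-group, so that their centralizers shrink back into a direct power of $SL_2(3)$. The regular module over $\mathbb F_2$ of that $2$-group has this property. It multiplies $\mathbf k$ and $k(S)$ by about the same factor.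

## 9. Inverting the factors and adjoining a regular module: proof of Theorem 2

**Construction.** Let $p=2$, $s=2^a$, $a\ge0$. Put $P_1=1$ and $P_{2s}=P_s\wr C_2$, a Sylow $2$-subgroup of $\mathrm{Sym}(2s)$. Then $P_s$ is transitive, $|P_s|=2^{s-1}$, and $|P_s:P_s'|=2^a$ by Lemma 5.2. Let $K=SL_2(3)$, $G=GL_2(3)\wr P_s$, $Q_0=Q_8^s=O_2(K)^s$. Then
$$G/K^s\cong C_2\wr P_s=:P,\qquad|P|=2^s2^{s-1}=2^{2s-1},\qquad|P:P'|=2\cdot2^a=2^{a+1}.$$
Let $R=\mathbb F_2[P]$ be the regular module, with $G$ acting through $P$, and put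
$$L=R\rtimes G,\qquad Y=SD_{16}\wr P_s\in\mathrm{Syl}_2(G),\qquad S=R\rtimes Y\in\mathrm{Syl}_2(L),\qquad\mathcal F=\mathcal F_S(L).$$
The group $L$ is solvable. As $SD_{16}\cap K=Q_8$, we have $Y\cap K^s=Q_0$. The map $Y\to P$ has kernel $Q_0$ and is onto, since $|Y/Q_0|=2^s|P_s|=|P|$. The group $K^s$ acts trivially on $R$, so $O:=R\times Q_0$ is a normal $2$-subgroup of $L$. As $P$ acts faithfully on the abelian group $R$, $C_L(R)=R\times K^s$, and since $C_K(Q_8)=Z(Q_8)$,
$$C_L(O)=R\times Z(Q_8)^s\le O.\tag{9.1}$$

**Step 1: most elements of $R$ and of $\mathrm{Irr}(R)$ are regular.** Call an element of $R$ or of $\mathrm{Irr}(R)$ *regular* if its stabilizer in $P$ is $1$. An involution of $P$ permutes the basis $P$ of $R$ without fixed points, so it fixes $2^{|P|/2}=|R|^{1/2}$ elements of $R$. The same holds for $\mathrm{Irr}(R)$, because $R$ is a self-dual permutation module. Every nonregular element is fixed by an involution. So at most $|P||R|^{1/2}$ elements of $R$, and at most that many of $\mathrm{Irr}(R)$, are nonregular.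

**Step 2: $\mathbf w(\mathcal F,0)=o(s)$.** By Lemma 5.4 only subgroups $Q$ with $O\le Q\le S$ contribute to $\mathbf w$. Every $L$-conjugate of such a $Q$ contains $O$, and $C_L(Q)\le C_L(O)\le O\le Q$ by (9.1). So $Q$ is $\mathcal F$-centric and $\mathrm{Out}_{\mathcal F}(Q)=N_L(Q)/Q$. Put $\bar L=L/O$ and $U=Q/O$. Then
$$\mathbf w(\mathcal F,0)=\sum_Uz(k[N_{\bar L}(U)/U])$$
over the classes of $2$-subgroups $U$ of $\bar L\cong G/Q_0\cong S_3\wr P_s=C_3^s\rtimes(C_2\wr P_s)$, where $S/O\cong Y/Q_0\cong P$ is a complement to $C_3^s$. By Lemma 8.1 this is the number of orbits of $C_2\wr P_s$ on $\mathrm{Hom}(C_3,k^\times)^s$, with $C_2$ acting by inversion. For $s=1$ this number is $2$. Since $C_2\wr P_{2s}=(C_2\wr P_s)\wr C_2$, the orbits for $2s$ are the unordered pairs, repetition allowed, of orbits for $s$. So the numbers of orbits satisfy $o(2s)=o(s)(o(s)+1)/2$, and $o(1),o(2),o(4),\dots,o(32)$ are $2,3,6,21,231,26796$.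

**Step 3: a lower bound for $\mathbf k$.** Here the regular elements of $R$ do their work. Let $x=(r,q)\in R\times Q_0$ with $r$ regular. The group $R$ centralizes $R\times Q_0$, so an element $r'g$ ($r'\in R$, $g\in G$) centralizes $x$ iff $g$ fixes $r$ and centralizes $q$; and $g$ fixes $r$ iff $g\in K^s$. Hence $C_L(x)=R\times C_{K^s}(q)$. As $S\cap(R\times K^s)=R\times Q_0$, we get $C_S(x)=R\times C_{Q_0}(q)$, which by Lemma 6.1 is a normal Sylow $2$-subgroup of $C_L(x)$. By Lemmas 2.9 and 6.1, $\mathbf w(C_{\mathcal F}(x),0)$ is the product of the weights of the $q_i$.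

Conjugation by $r'g$ sends $(r,q)$ to $(r^g,q^g)$, with $r^g,q^g$ the images under $g$. So for a fixed regular $r$, $(r,q)$ and $(r,q')$ are $L$-conjugate iff $q,q'$ are $K^s$-conjugate, and elements with $r,r'$ in different $P$-orbits are not conjugate. Hence each regular $P$-orbit on $R$ contributes the sum of the weights of all $K^s$-classes in $Q_0$, which is $\kappa^s=7^s$. By Step 1,
$$\mathbf k(\mathcal F,0)\ge\frac{7^s}{|P|}\big(|R|-|P||R|^{1/2}\big).\tag{9.2}$$

**Step 4: an upper bound for $k(S)$.** By Lemma 5.2, $k(S)=\sum_{\lambda\in\mathrm{Irr}(R)/Y}k(Y_\lambda)$. Since $Q_0$ acts trivially on $R$, $Q_0\le Y_\lambda$ and $Y_\lambda/Q_0\cong P_\lambda$, so $k(Y_\lambda)\le|P_\lambda|\,k(Q_0)=|P_\lambda|5^s$ by Lemma 5.1. The $Y$-orbit of $\lambda$ has length $|P|/|P_\lambda|$. Therefore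
$$k(S)\le\frac{5^s}{|P|}\sum_{\lambda\in\mathrm{Irr}(R)}|P_\lambda|^2\le\frac{5^s}{|P|}\big(|R|+|P|^3|R|^{1/2}\big),\tag{9.3}$$
where the regular $\lambda$ account for at most $|R|$ and the at most $|P||R|^{1/2}$ others for at most $|P|^2$ each.

**Step 5: the first ratio.** Put
$$\eta:=2|P|^3|R|^{-1/2},\qquad1-\epsilon_s:=\frac{1-\eta}{1+\eta}.$$
Since $|P|=2^{2s-1}$ and $|R|^{1/2}=2^{2^{2s-2}}$, $\eta\to0$ and so $\epsilon_s\to0$ as $s\to\infty$. For $s=32$, $\eta=2^{190-2^{62}}$ and $\epsilon_{32}=2\eta/(1+\eta)\le2\eta<2^{-50}$. The right side of (9.2) is at least $7^s|R||P|^{-1}(1-\eta)$ and that of (9.3) is at most $5^s|R||P|^{-1}(1+\eta)$. So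
$$\frac{\mathbf k(\mathcal F,0)}{\mathbf w(\mathcal F,0)\,k(S)}\ge\frac{1-\eta}{1+\eta}\cdot\frac{(7/5)^s}{o(s)}$$
(trivially so if $\eta\ge1$, because the left side is positive). For $s=32$, (7.3) gives $(7/5)^{32}/o(32)>47000/26796>1.75$, so the ratio exceeds $1.7$ and (2) is false for $p=2$.

To see that the ratio is unbounded, put $t(s)=(7/5)^s/o(s)$. Then
$$t(2s)=\frac{2(7/5)^{2s}}{o(s)(o(s)+1)}=\frac{2t(s)^2}{1+1/o(s)}\ge\tfrac43t(s)^2,$$
because $o(s)\ge2$. As $t(32)>1.75$, it follows that $t(2^a)\to\infty$.

**Step 6: the value of $\mathbf m$.** Let $N=C_3^s$ and identify $S/O$ with $P=C_2\wr P_s$, so $\bar L=N\rtimes P$. As in the proof of Lemma 8.1, $N_{\bar L}(P)=C_N(P)P$. Here $C_N(P)=1$ because the factors $C_2$ invert the factors $C_3$. So $N_L(S)=S$, $\mathrm{Out}_{\mathcal F}(S)=1$, and Lemma 3.4 gives $\mathbf m(\mathcal F,0,d)=|S:S'|$. Now $S'=R_0\rtimes Y'$, where $R_0=[R,P]$ is the augmentation ideal, of index $2$ in $R$. By Lemma 5.2, $|Y:Y'|=|SD_{16}:SD_{16}'|\cdot|P_s:P_s'|=4\cdot2^a=2^{a+2}$. Hence $\mathbf m(\mathcal F,0,d)=2^{a+3}$.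

**Step 7: an upper bound for $k(S')$.** We repeat Step 4 for $S'=R_0\rtimes Y'$. Let $D_0=Y'\cap Q_0$, the kernel of the surjection $Y'\to P'$. From $|Y|=|P||Q_0|$ and $|Y'|=|P'||D_0|$ we get $[Q_0:D_0]=|Y:Y'|/|P:P'|=2^{a+2}/2^{a+1}=2$, so $k(D_0)\le2\cdot5^s$ by Lemma 5.1. An involution $u\in P'$ fixes as many elements of $\mathrm{Irr}(R_0)$, the dual module, as of $R_0$, namely $|C_{R_0}(u)|\le|C_R(u)|=|R|^{1/2}$. So at most $|P'||R|^{1/2}$ elements of $\mathrm{Irr}(R_0)$ have nontrivial stabilizer in $P'$. For $\lambda\in\mathrm{Irr}(R_0)$ we have $D_0\le Y'_\lambda$ and $Y'_\lambda/D_0\cong P'_\lambda$, so $k(Y'_\lambda)\le|P'_\lambda|k(D_0)$, and as in Step 4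
$$k(S')\le\frac{k(D_0)}{|P'|}\sum_{\lambda\in\mathrm{Irr}(R_0)}|P'_\lambda|^2\le\frac{2\cdot5^s}{|P'|}\Big(\frac{|R|}2+|P|^3|R|^{1/2}\Big)=\frac{5^s|R|}{|P'|}(1+\eta).$$

**Step 8: the second ratio.** With (9.2), $\mathbf m=2^{a+3}$ and $|P:P'|=2^{a+1}$,
$$\frac{\mathbf k(\mathcal F,0)}{\mathbf m(\mathcal F,0,d)\,k(S')}\ge\frac{1-\eta}{1+\eta}\cdot\frac{(7/5)^s}{2^{a+3}\,|P:P'|}=(1-\epsilon_s)\frac{(7/5)^s}{16s^2}.$$
For $s=32$ this exceeds $2.8$, since $47000/16384>2.86$. It is unbounded as $a\to\infty$. This proves Theorem 2. $\square$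

## 10. When $S$ is normal: proof of Theorem 3

In the counterexamples the $p$-group acting on the $p'$-part is what pushes $\mathbf m$ and $\mathbf w$ down. If $S$ is normal there is no such action, and both inequalities hold. The plan is to express all three numbers through one finite $p'$-group $E$, and then to read them as numbers of irreducible characters.

**Reduction to a group.** Let $S\trianglelefteq\mathcal F$. If $S$ is abelian this is automatic: every subgroup has centralizer $S$ in $S$, so every subgroup is fully centralized, every $N_\varphi$ equals $S$, and every morphism extends to $S$ by condition 2 of Definition 2.1 (Burnside's theorem). As $\mathrm{Inn}(S)$ is a normal Sylow $p$-subgroup of $\mathrm{Aut}_{\mathcal F}(S)$, Schur–Zassenhaus gives a complement $E\cong\mathrm{Out}_{\mathcal F}(S)$, a $p'$-group acting faithfully on $S$. Put $G=S\rtimes E$. The morphisms of $\mathcal F$ are the restrictions of the elements of $\mathrm{Inn}(S)E$, so $\mathcal F=\mathcal F_S(G)$. If $ue$ ($u\in S$, $e\in E$) centralizes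 $S$, then $e\in E\cap\mathrm{Inn}(S)=1$; so $C_G(S)\le S$.

Write $\alpha$ also for $\alpha_S\in H^2(E,k^\times)$ and its restrictions to subgroups of $E$. For $H\le E$ let $l_\alpha(H)=z(k_\alpha H)$, the number of simple $k_\alpha H$-modules. Conjugate subgroups of $E$ have the same $l_\alpha$, because conjugation by $\hat e$ in $k_\alpha E$ maps $k_\alpha H$ to $k_\alpha(eHe^{-1})$. For a finite $E$-set $X$ put
$$l_\alpha(X)=\sum_{x\in X/E}l_\alpha(E_x).$$
Let $\mathrm{cl}(S)$ be the set of conjugacy classes of $S$.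

**Step 1: all three numbers in terms of $E$.** We show
$$\mathbf w(\mathcal F,\alpha)=l_\alpha(E),\qquad\mathbf m(\mathcal F,\alpha,d)=l_\alpha(\mathrm{Irr}(S/S')),\qquad\mathbf k(\mathcal F,\alpha)=l_\alpha(\mathrm{cl}(S)).\tag{10.1}$$

The first follows from Lemma 5.4 with $O=S$, and the second is Lemma 3.4. For the third let $x\in S$. Since $S\trianglelefteq G$, $C_S(x)=S\cap C_G(x)$ is a normal Sylow $p$-subgroup of $C_G(x)$. So $\langle x\rangle$ is fully centralized and $C_{\mathcal F}(x)=\mathcal F_{C_S(x)}(C_G(x))$ by Lemma 2.9.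

We claim that $C_S(x)$ contains its centralizer in $C_G(x)$. Let $g\in C_G(x)$ be a $p'$-element centralizing $C_S(x)$. Thompson's $A\times B$ lemma (Gorenstein, *Finite Groups*, Thm 5.3.4) says: if $A\times B$ acts on a $p$-group, with $A$ a $p$-group and $B$ a $p'$-group, and $B$ acts trivially on the fixed points of $A$, then $B$ acts trivially. With $A=\langle x\rangle$ and $B=\langle g\rangle$ acting on $S$, it gives $g\in C_G(S)\le S$, so $g=1$. Hence the centralizer of $C_S(x)$ in $C_G(x)$ is a $p$-group, and it lies in the normal Sylow subgroup $C_S(x)$.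

By Lemma 5.4 inside $C_G(x)$, with $O=C_S(x)$,
$$\mathbf w(C_{\mathcal F}(x),\alpha_x)=z\big(k_\beta[C_G(x)/C_S(x)]\big),\qquad\beta=(\alpha_x)_{C_S(x)}.$$
The map $C_G(x)\to G/S=E$ has kernel $C_S(x)$. Its image is the set of $e\in E$ such that some $ue$ with $u\in S$ centralizes $x$, which is the stabilizer $E_x$ of the $S$-class of $x$.

It remains to identify $\beta$ with $\alpha|_{E_x}$; this is where compatibility enters. Use condition 2 of Definition 2.5 for $Q=C_S(x)\le R=S$ ($Q$ is $\mathcal F$-centric by Lemma 2.8), and pull the equality back along the conjugation map $C_G(x)\to A=\{\psi\in\mathrm{Aut}_{\mathcal F}(S):\psi(Q)=Q\}$. On the left, the composite $C_G(x)\to A\to\mathrm{Out}_{\mathcal F}(S)=E$ is the map onto $E_x$, so we get the inflation of $\alpha|_{E_x}$ to $C_G(x)$. On the right, the composite $C_G(x)\to\mathrm{Aut}_{\mathcal F}(Q)\to\mathrm{Out}_{\mathcal F}(Q)$ has image $\mathrm{Out}_{C_{\mathcal F}(x)}(Q)=C_G(x)/C_S(x)$, so we get the inflation of $\beta$. The extension $C_S(x)\to C_G(x)\to E_x$ splits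 by Schur–Zassenhaus, so inflation is injective and $\beta=\alpha|_{E_x}$.

Thus $\mathbf w(C_{\mathcal F}(x),\alpha_x)=l_\alpha(E_x)$. The $\mathcal F$-classes of elements of $S$ are the $E$-orbits on $\mathrm{cl}(S)$, and (10.1) follows.

**Step 2: passing to complex characters.** The purpose is to make Lemma 5.1 available. Let $n$ be the order of $\alpha$ in $H^2(E,k^\times)$. It divides $|E|$, so $p\nmid n$. As $k^\times$ is $n$-divisible, the sequence $1\to\mu_n(k)\to k^\times\xrightarrow{\,n\,}k^\times\to1$ is exact and shows that $\alpha$ is represented by a cocycle $b$ with values in $\mu_n(k)$. Let $1\to Z\to\hat E\to E\to1$ be the central extension with $Z=\mu_n(k)$ defined by $b$, with lifts satisfying $\hat h\hat g=b(h,g)\widehat{hg}$. For $H\le E$ with preimage $\hat H$, the $k_\alpha H$-modules are the $k\hat H$-modules on which $Z=\mu_n(k)$ acts through its inclusion in $k^\times$. Let $\zeta\in\mathrm{Irr}(Z)$ be the complex lift of this faithful character. Since $\hat H$ is a $p'$-group, its irreducible Brauer characters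 are its irreducible complex characters, and so
$$l_\alpha(H)=|\mathrm{Irr}(\hat H|\zeta)|.\tag{10.2}$$

**Part (2) of the conjecture.** By (10.2) and Lemma 5.1 for $\hat E_x\le\hat E$, $l_\alpha(E_x)\le[E:E_x]\,l_\alpha(E)$. Hence by (10.1)
$$\mathbf k=\sum_{x\in\mathrm{cl}(S)/E}l_\alpha(E_x)\le\sum_{x\in\mathrm{cl}(S)/E}[E:E_x]\,l_\alpha(E)=k(S)\,\mathbf w.$$

**Step 3: $l_\alpha(\mathrm{cl}(S))=l_\alpha(\mathrm{Irr}(S))$.** For part (1), $\mathbf m$ counts characters and $\mathbf k$ counts classes, so we convert classes to characters. Let $e_\zeta\in\mathbb CZ$ be the idempotent of $\zeta$. For $H\le E$, $|\mathrm{Irr}(\hat H|\zeta)|$ is the dimension of the center of $e_\zeta\mathbb C\hat H$. This algebra has the basis $\{e_\zeta\hat a:a\in H\}$ with $\hat a$ a lift of $a$, and the center is the space of fixed points of conjugation by $\hat H$, an action that factors through $H$. Its dimension is therefore the trace of the averaging operator. For commuting $a,b$, conjugation by $\hat b$ multiplies $e_\zeta\hat a$ by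
$$\varepsilon(a,b):=\zeta(\hat b\hat a\hat b^{-1}\hat a^{-1}),$$
and for non-commuting $a,b$ there is no diagonal contribution. So
$$|\mathrm{Irr}(\hat H|\zeta)|=\frac1{|H|}\sum_{a,b\in H,\ ab=ba}\varepsilon(a,b).$$
Since $l_\alpha(X)=\frac1{|E|}\sum_{x\in X}|E_x|\,l_\alpha(E_x)$, exchanging the sums gives
$$l_\alpha(X)=\frac1{|E|}\sum_{a,b\in E,\ ab=ba}\varepsilon(a,b)\,|X^{\langle a,b\rangle}|.$$
So $l_\alpha(X)$ depends only on the numbers of fixed points of two-generator abelian subgroups. Brauer's permutation lemma compares fixed points on $\mathrm{cl}(S)$ and $\mathrm{Irr}(S)$ for cyclic groups, and that is not enough here: already $E=C_2\times C_2$ in Example 2.6 has noncyclic $\langle a,b\rangle$. In coprime situations more is true: when a solvable group $B$ acts on a group $M$ of coprime order, the numbers of $B$-invariant classes and of $B$-invariant irreducible characters of $M$ are equal (Isaacs, *Character Theory of Finite Groups*, Thm 13.24). With $B=\langle a,b\rangle$ and $M=S$ we get $|\mathrm{cl}(S)^B|=|\mathrm{Irr}(S)^B|$,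 which proves the step.

**Step 4: $\mathbf k$ and $\mathbf m$ count the characters of one group over $\zeta$.** Let $\Gamma=S\rtimes\hat E$, with $\hat E$ acting through $E$; then $Z$ is central in $\Gamma$. Consider more generally any group $M\rtimes B$ with $M$ a $p$-group, $B$ a $p'$-group, and $Z\le B$ central in $M\rtimes B$. By coprimeness each $\nu\in\mathrm{Irr}(M)$ extends to $M\rtimes(B_\nu/Z)$ (Isaacs, Cor. 8.16), hence to a character $\hat\nu$ of $MB_\nu$ that is trivial on $Z$. By Gallagher's theorem the characters of $MB_\nu$ over $\nu$ are the $\hat\nu\xi$ with $\xi\in\mathrm{Irr}(B_\nu)$, and $\hat\nu\xi$ lies over $\zeta$ iff $\xi$ does. The Clifford correspondence from $MB_\nu$ to $MB$ preserves the character of the central subgroup $Z$. So for every $B$-stable $\mathcal X\subseteq\mathrm{Irr}(M)$,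
$$\#\{\chi\in\mathrm{Irr}(M\rtimes B|\zeta)\text{ lying over }\mathcal X\}=\sum_{\nu\in\mathcal X/B}|\mathrm{Irr}(B_\nu|\zeta)|.\tag{10.3}$$
Apply this to $\Gamma$ with $\mathcal X=\mathrm{Irr}(S)$, and to $\Gamma/S'=(S/S')\rtimes\hat E$ with $\mathcal X=\mathrm{Irr}(S/S')$. By (10.1), (10.2) and Step 3,
$$|\mathrm{Irr}(\Gamma|\zeta)|=l_\alpha(\mathrm{Irr}(S))=\mathbf k,\qquad|\mathrm{Irr}(\Gamma/S'|\zeta)|=l_\alpha(\mathrm{Irr}(S/S'))=\mathbf m.\tag{10.4}$$

**Step 5: characters over a fixed $\theta\in\mathrm{Irr}(S')$.** Let $T=\Gamma_\theta$, and let $\mathrm{Irr}(T|\theta,\zeta)$ be the set of irreducible characters of $T$ lying over both $\theta$ and $\zeta$. We claim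
$$|\mathrm{Irr}(T|\theta,\zeta)|\le|\mathrm{Irr}(T/S'|\zeta)|.\tag{10.5}$$
If $\theta$ extended to $T$ by a character trivial on $Z$, Gallagher's theorem would give equality. But $\theta$ need not extend, even to $S_\theta$: for $S=Q_8$ and $\theta$ the nontrivial character of $S'=Z(S)$, the only member of $\mathrm{Irr}(S|\theta)$ has degree $2$. So we compare the two sides orbit by orbit instead.

The group $S_\theta$ is a normal Sylow $p$-subgroup of $T$; write $T=S_\theta\rtimes B$. The central $p'$-subgroup $Z$ of $T$ lies in $B$, because $BZ$ is a $p'$-group containing the complement $B$. Let $\Lambda=\mathrm{Irr}(S_\theta/S')$, an abelian $p$-group, as $S_\theta/S'\le S/S'$. For $\chi\in\mathrm{Irr}(S_\theta|\theta)$ the restriction $\chi_{S'}$ is a multiple of $\theta$, so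
$$(\chi_{S'})^{S_\theta}=\sum_{\lambda\in\Lambda}\lambda\chi$$
is a multiple of $\theta^{S_\theta}$ and involves exactly the members of $\mathrm{Irr}(S_\theta|\theta)$. Hence $\Lambda$ acts transitively on $\mathrm{Irr}(S_\theta|\theta)$ by multiplication. The group $B$ acts on both sets, as it fixes $\theta$, and the actions are compatible.

Recall Glauberman's lemma (Isaacs, Lemma 13.8): if groups $B$ and $\Lambda$ of coprime orders, one of them solvable, act compatibly on a set ($B$ also acting on $\Lambda$) and $\Lambda$ is transitive, then $B$ has a fixed point. So $B$ fixes some $\chi_0\in\mathrm{Irr}(S_\theta|\theta)$. Therefore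
$$f:\Lambda\to\mathrm{Irr}(S_\theta|\theta),\qquad\lambda\mapsto\lambda\chi_0,$$
is a $B$-equivariant surjection whose fibers are cosets of the $B$-stable subgroup $\Lambda_0=\{\lambda:\lambda\chi_0=\chi_0\}$. For $\nu\in\mathrm{Irr}(S_\theta|\theta)$ the group $B_\nu$ acts on $f^{-1}(\nu)$, on which $\Lambda_0$ is transitive. By Glauberman's lemma again, $B_\nu$ fixes some $\lambda\in f^{-1}(\nu)$. By equivariance $B_\lambda\le B_{f(\lambda)}=B_\nu$, so $B_\lambda=B_\nu$. Choose such a $\lambda$ for one $\nu$ in each $B$-orbit. If two of the chosen $\lambda$ lie in one $B$-orbit, so do their images $\nu$. So we have an injection from $\mathrm{Irr}(S_\theta|\theta)/B$ into $\Lambda/B$ that preserves stabilizers of representatives. In the example $S=Q_8$, $B=C_3$, $Z=1$, the map $f$ collapses all four $\lambda$ to one $\nu$, and the chosen $\lambda$ is the trivial one.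

A character of $T$ lies over $\theta$ iff it lies over a member of $\mathrm{Irr}(S_\theta|\theta)$. By (10.3) for $T=S_\theta\rtimes B$ with $\mathcal X=\mathrm{Irr}(S_\theta|\theta)$, and for $T/S'=(S_\theta/S')\rtimes B$ with $\mathcal X=\Lambda$,
$$|\mathrm{Irr}(T|\theta,\zeta)|=\sum_{\nu\in\mathrm{Irr}(S_\theta|\theta)/B}|\mathrm{Irr}(B_\nu|\zeta)|\le\sum_{\lambda\in\Lambda/B}|\mathrm{Irr}(B_\lambda|\zeta)|=|\mathrm{Irr}(T/S'|\zeta)|.$$

**Part (1) of the conjecture.** The subgroup $S'$ is normal in $\Gamma$. Sort the characters of $\Gamma$ over $\zeta$ by the $\Gamma$-orbit of characters of $S'$ below them; the Clifford correspondence respects $\zeta$. Then use (10.5), and Lemma 5.1 for $\Gamma_\theta/S'\le\Gamma/S'$ with the central subgroup $Z$. With (10.4),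
$$\mathbf k=\sum_{\theta\in\mathrm{Irr}(S')/\Gamma}|\mathrm{Irr}(\Gamma_\theta|\theta,\zeta)|\le\sum_{\theta\in\mathrm{Irr}(S')/\Gamma}|\mathrm{Irr}(\Gamma_\theta/S'|\zeta)|\le\sum_{\theta\in\mathrm{Irr}(S')/\Gamma}[\Gamma:\Gamma_\theta]\,|\mathrm{Irr}(\Gamma/S'|\zeta)|=k(S')\,\mathbf m,$$
since the orbit lengths $[\Gamma:\Gamma_\theta]$ add up to $|\mathrm{Irr}(S')|=k(S')$. This proves Theorem 3. $\square$
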